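# Many-to-many matching in near-linear time with polynomial dependence on $1/\varepsilon$

## 1. Residue graphs: a sparse substitute for a complete bipartite graph

We begin with a small combinatorial object.

**Definition (residue graph).** For integers $a,b,g\ge 1$ let $R_g(a,b)$ be the bipartite graph with left vertices $1,\dots,a$ and right vertices $1,\dots,b$, in which left $i$ and right $j$ are adjacent iff $i\equiv j\pmod g$.

For $g=1$ this is the complete bipartite graph. As $g$ grows, it has roughly $ab/g$ edges. It keeps the following robust form of the matchings of the complete graph.

**Lemma 1.**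
(i) Each left vertex of $R_g(a,b)$ has at most $b/g+1$ neighbors, so there are at most $a(b/g+1)$ edges.
(ii) If $I\subseteq\{1,\dots,a\}$ and $J\subseteq\{1,\dots,b\}$ are sets of $x\ge0$ consecutive integers each, then $R_g(a,b)$ contains a matching between $I$ and $J$ with at least $x-(g-1)$ edges.

**Proof.** (i) Among $1,\dots,b$ at most $\lceil b/g\rceil\le b/g+1$ integers lie in a given residue class mod $g$. (ii) Any $x$ consecutive integers contain at least $\lfloor x/g\rfloor$ elements of every residue class mod $g$. For each of the $g$ classes, match $\lfloor x/g\rfloor$ elements of $I$ in the class to $\lfloor x/g\rfloor$ elements of $J$ in the same class. All these pairs are edges, and their number is $g\lfloor x/g\rfloor\ge x-(g-1)$. $\square$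

For example, let $a=b=6$, $g=3$, $I=\{2,3,4,5\}$, $J=\{1,2,3,4\}$. The graph has $6\cdot 2=12$ edges instead of $36$, and $(4,1),(2,2),(3,3)$ is a matching between $I$ and $J$ of size $3\ge 4-2$.

Two features matter below. The loss $g-1$ is additive and does not depend on $x$. And the intervals $I,J$ are not fixed in advance: one graph serves all of them. So suppose that a point set is cut into clusters, that all edges between two given clusters are nearly equally useful, and that an unknown optimal matching uses $x_{AB}$ edges between clusters $A$ and $B$. Put a residue graph on every relevant pair. Inside each cluster reserve disjoint intervals of lengths $x_{AB}$, one for each partner $B$. Then all the quotas $x_{AB}$ are met at the same time, up to $g-1$ per pair. This is how we shall shrink a dense geometric graph to linear size.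

## 2. Geometric many-to-many matching and the two theorems

Fix a dimension $d\ge1$ and an exponent $1\le p\le\infty$, and write $\|\cdot\|$ for the $L_p$-norm on $\mathbb R^d$; norms with other exponents carry a subscript. The input is a set $S$ of $n$ colored points in $\mathbb R^d$. There may be any number of colors, at least two of them occur, and points of $S$ may coincide. Two points are *foreign* to each other if their colors differ. Let
$$E(S)=\{(x,y): x,y\in S \text{ have different colors}\},$$
and let an edge $(x,y)$ cost $\|x-y\|$. A *cover* is a subset of $E(S)$ such that every point of $S$ is an endpoint of some edge in it. Its cost is the sum of its edge costs, and $\mathrm{OPT}$ is the minimum cost of a cover. A $(1+\varepsilon)$-approximation algorithm receives $S$ and $\varepsilon\in(0,1)$ and outputs a cover of cost at most $(1+\varepsilon)\mathrm{OPT}$.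

The problem comes from Sayan Bandyapadhyay and Jie Xue, "An $O(n\log n)$-Time Approximation Scheme for Geometric Many-to-Many Matching", arXiv:2402.15837 (2024). There is a $(1+\varepsilon)$-approximation algorithm with running time $O_\varepsilon(n\log n)$, whose dependence on $1/\varepsilon$ is exponential. The question is whether the bound can be improved to $(1/\varepsilon)^{O(1)}\cdot n\log n$, uniformly as $\varepsilon\to0$. The answer is yes.

**Theorem 1.** For every fixed $d\ge1$ and $1\le p\le\infty$ there is a deterministic $(1+\varepsilon)$-approximation algorithm for geometric many-to-many matching with running time at most $C\varepsilon^{-(4d+7)}\,n\log n$ for all $n\ge2$ and $\varepsilon\in(0,1)$, with $C=C(d,p)$.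

**Theorem 2.** The running time can be improved to $O\big(n\log n+\varepsilon^{-(4d+7)}n\big)$. In the algebraic computation tree model, for every fixed $\varepsilon\in(0,1)$, $\Omega(n\log n)$ (for even $n\to\infty$) is a lower bound, already for $d=1$ and two colors, even if correctness is only required on inputs with distinct locations.

**Model.** The algorithms run on a real RAM without a floor function on reals: arithmetic, comparisons and the evaluation of an $L_p$-distance take unit time. There are also ordinary integer words of $O(\log(n/\varepsilon))$ bits, usable as reals. Colors can be tested for equality. Constants in $O(\cdot)$ depend only on $d$ and $p$; logarithms are to base $2$, except $\ln$.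

We use the elementary inequalities
$$\|z\|_\infty\le\|z\|\le\|z\|_1\le d\|z\|_\infty,\qquad \|z\|\le\sqrt d\,\|z\|_2,\qquad \|z\|_2\le\sqrt d\,\|z\|,$$
and the following three results from the literature.

**[CK]** (Callahan–Kosaraju, J. ACM 42 (1995)). For $N$ distinct points in $\mathbb R^d$ and $s\ge1$, one can compute in $O(N\log N+s^dN)$ time a binary tree with $O(N)$ nodes whose leaves are the points, and $O(s^dN)$ pairs $\{X,Y\}$ of nodes (each node is identified with the set of points below it). Every two distinct points $x,y$ are separated by exactly one pair, that is, $x\in X$ and $y\in Y$. For each pair, $X$ and $Y$ lie in Euclidean balls of equal radius $\rho$ whose mutual distance is at least $s\rho$.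

For example, for the points $0,1,100$ on the line and $s=8$ the pairs $\{0\},\{1\}$ and $\{0,1\},\{100\}$ will do. In the second pair take the balls $[0,1]$ and $[99.5,100.5]$ of radius $\rho=\frac12$; their distance is $98.5\ge 8\cdot\frac12$.

**[DP]** (Duan–Pettie, J. ACM 61 (2014)). In a general graph with $\mu$ edges, no isolated vertices and positive integer weights, a $(1-\eta)$-approximate maximum-weight matching can be computed in $O(\mu\eta^{-1}\log\eta^{-1})$ time. For Theorem 1 even their scaling bound $O(\mu\eta^{-1}\log N)$, with $N$ the maximum weight, suffices.

**[BO]** (Ben-Or, STOC 1983; only for the lower bound). An algebraic computation tree deciding membership in a set $V\subseteq\mathbb R^m$ with at least $K$ connected components has depth $\Omega(\log K-m)$.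

Throughout,
$$\eta:=1/\lceil 40/\varepsilon\rceil .$$
So $1/\eta$ is an integer, $\eta\le\frac1{40}$, and $\varepsilon/80\le\eta\le\varepsilon/40$.

## 3. Small configurations, and what nearest foreign neighbors miss

Let $\delta(x)$ be the distance from $x$ to the nearest foreign point. Every cover pays at least $\delta(x)$ on an edge at $x$, so it is natural to join every point to its nearest foreign neighbor. This costs at most $\sum_x\delta(x)$. If we charge $\delta(x)$ to one edge of an optimal cover at $x$, each edge is charged at most twice, by its two endpoints. So $\sum_x\delta(x)\le2\,\mathrm{OPT}$, and the rule is within a factor $2$.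

With one red point and any number of blue points, the star at the red point is the only cover, and the rule is exact. In general the factor $2$ is approached. Put $2m$ points on a line with alternating colors and strictly decreasing gaps, all in $(1-\theta,1]$ for a small $\theta>0$. The nearest foreign neighbor of every point but the last is its right neighbor, since the gap on the right is smaller. So the rule uses all $2m-1$ consecutive edges and costs more than $(2m-1)(1-\theta)$. Taking every other gap, starting with the first, gives a cover of cost at most $m$. For $m$ large and $\theta$ small the ratio is near $2$.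

What the rule misses is that one edge can serve two points. Consider red points at $0$ and $3$ and blue points at $2$ and $5$. In the order $0,2,3,5$ the values of $\delta$ are $2,1,1,2$, with sum $6$. If the edge between $0$ and $2$ serves both its ends, we pay $2$ instead of $2+1$ and save $1$; the edge between $3$ and $5$ also saves $1$. The two edges are disjoint, the savings add up, and the cost is $6-2=4$. This is optimal: every edge at $0$ costs at least $2$, every edge at $5$ costs at least $2$, and the only edge at both costs $5$. So the right question is which disjoint edges should serve two points.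

## 4. Savings as the weights of a matching

Computing $\delta$ exactly is more than we need. Suppose that for every $x\in S$ we have a foreign point $f(x)$ such that $\tilde\delta(x):=\|x-f(x)\|$ satisfies
$$\delta(x)\le\tilde\delta(x)\le(1+\eta)\,\delta(x).\tag{1}$$
Section 6 computes such an $f$. Let $D=\sum_{x\in S}\tilde\delta(x)$, and define the *saving* of an edge $(x,y)\in E(S)$ as
$$\tilde w(x,y)=\tilde\delta(x)+\tilde\delta(y)-\|x-y\| .$$
For a matching $M\subseteq E(S)$ let $E_M=M\cup\{(x,f(x)) : x\text{ unmatched by }M\}$. This is a cover. For a set of edges, $\tilde w(M)$ denotes the sum of the savings.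

**Lemma 2.**
(i) $\mathrm{cost}(E_M)\le D-\tilde w(M)$ for every matching $M\subseteq E(S)$.
(ii) Some matching $M_0$ has $D-\tilde w(M_0)\le(1+\eta)\,\mathrm{OPT}$.
(iii) $D\le3\,\mathrm{OPT}$.

**Proof.** (i) This part turns a matching into a cover. Every matched point occurs in exactly one edge of $M$, so
$$D-\tilde w(M)=\sum_{(x,y)\in M}\|x-y\|+\sum_{x\text{ unmatched}}\tilde\delta(x).\tag{2}$$
The right side is at least $\mathrm{cost}(E_M)$. (It can be larger, when $(x,f(x))$ and $(f(x),x)$ are the same edge.)

(ii) This part turns an optimal cover into a matching. Take an inclusion-minimal subset of an optimal cover that still covers $S$; it has cost $\mathrm{OPT}$. If both endpoints of an edge had degree at least $2$, the edge could be removed. So each edge has an endpoint of degree $1$, and hence every component is a star. Let $M_0$ contain one edge from each star. Every unmatched point $\ell$ is a leaf of a star with a center $c$, and its edge $(\ell,c)$ is not in $M_0$. Distinct unmatched points have distinct such edges, and $\tilde\delta(\ell)\le(1+\eta)\delta(\ell)\le(1+\eta)\|\ell-c\|$. So the right side of (2) for $M_0$ is at most $1+\eta$ times the cost of all star edges.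

(iii) As in Section 3, $\sum_x\delta(x)\le2\,\mathrm{OPT}$, so $D\le2(1+\eta)\mathrm{OPT}\le3\,\mathrm{OPT}$. $\square$

If $\tilde\delta=\delta$, the same proof with $\eta=0$ in (ii) gives the exact identity $\mathrm{OPT}=\min_M\big(D-\tilde w(M)\big)$. For instance, three points of three colors at the corners of an equilateral triangle with side $1$ in the Euclidean plane have $\delta=1$, $D=3$, and every edge saves $1$. A matching has at most one edge, and $\mathrm{OPT}=3-1=2$. With many colors the graph $E(S)$ is not bipartite, so we need matching in general graphs.

By (iii), an additive error $O(\eta)D$ is affordable. It therefore suffices to find a matching $M$ with $\tilde w(M)\ge\tilde w(M_0)-O(\eta)D$. We record a bound on single savings. For $(x,y)\in E(S)$ we have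
$$\|x-y\|\ge\max(\delta(x),\delta(y))\ge\frac{\max(\tilde\delta(x),\tilde\delta(y))}{1+\eta},\tag{3}$$
and since $1-\frac1{1+\eta}\le\eta$,
$$\tilde w(x,y)\le\min(\tilde\delta(x),\tilde\delta(y))+\eta\max(\tilde\delta(x),\tilde\delta(y)).\tag{4}$$

## 5. Why a few edges per pair of clusters are too few

The graph $E(S)$ can have $\Theta(n^2)$ edges, so we need a sparse subgraph that nearly preserves the maximum saving. The first thing to try is to keep one or a few representative edges per pair of clusters. Here is where this stops working. Put $m\ge2$ red points at $0$ and $m$ blue points at $1$ on the line. There are only two clusters, all $\delta$ equal $1$, every red–blue edge saves $1$, and $\mathrm{OPT}=m$. Suppose we keep only the edges from every red point to one fixed blue point $b$ and from every blue point to one fixed red point $r$. Each red point other than $r$ has only the neighbor $b$, and each blue point other than $b$ has only the neighbor $r$. So a cover from these edges has at least $2(m-1)$ edges and costs at least $2m-2$. We lose almost a factor $2$: distances are preserved, but we need many disjoint edges between the same two clusters, and a star has only one.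

One may instead number the points of each cluster and keep the diagonal edges $i=j$. That repairs this example but not the next. Take a red cluster $A$ of $2m$ points at $0$, and blue clusters $B,C$ of $m$ points each at $1$ and $-1$. Again $\delta=1$ everywhere and every edge saves $1$. All $2m$ red points can be matched, with total saving $2m$. But the diagonal edges use only the points $1,\dots,m$ of $A$, both toward $B$ and toward $C$, so they save at most $m$. How the points of $A$ are to be divided among its partners is not known in advance, and the graph must be ready for every division. Lemma 1 provides this.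

It remains to decide how large $g$ may be. Suppose each cluster $A$ has at most $\Delta$ relevant partners, and an edge at $A$ saves at most $3v_A$, where $v_A\approx\tilde\delta$ on $A$. A loss of at most $g$ edges per pair then costs at most $3g\Delta v_A$ at $A$. With $g\approx\eta|A|/\Delta$ this is $3\eta|A|v_A$, which sums to $3\eta D$. For $|B|\le|A|$ the number of edges of the pair is about $|A||B|/g\approx|B|\Delta/\eta$, which is linear. So we need clusters on which $\tilde w$ is nearly constant and which have few relevant partners. Sections 6 and 7 provide these, and Section 8 carries out the accounting.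

## 6. Computing approximate nearest foreign neighbors

**Lemma 3.** In $O(n\log n+\eta^{-d}n)$ time one can compute for every $x\in S$ a foreign point $f(x)$ satisfying (1).

**Proof.** **Step 1: locations with several colors.** This step disposes of the points with $\delta=0$. Sort $S$ by location. At each location take the first point $b$ and look for a point $b'$ there of another color. If $b'$ exists, every $x$ at this location gets $f(x)=b$ if its color differs from that of $b$, and $f(x)=b'$ otherwise. Then $\tilde\delta(x)=0=\delta(x)$. It remains to treat the points whose location is monochromatic. If there are any, there are at least two distinct locations, since some foreign point lies elsewhere.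

**Step 2: separated pairs.** This step replaces distances to single points by distances to clusters. Apply [CK] to the set of all distinct locations with $s=8d/\eta$, and put $\tau=\eta/4$. For $x\in X$, $y\in Y$ in a pair we have $\|x-y\|_2\ge s\rho$, so
$$\mathrm{diam}(X)\le\sqrt d\cdot2\rho\le\frac{2\sqrt d}{s}\|x-y\|_2\le\frac{2d}{s}\|x-y\|=\tau\|x-y\|,$$
where $\mathrm{diam}$ is taken in the $L_p$-norm. The same holds for $Y$.

**Step 3: candidates.** This step offers to each cluster a few foreign points, whatever the color of the point that will ask. For each node $Y$ compute bottom-up a list $R(Y)$ of at most two points of $S$ located in $Y$, of distinct colors, with two points whenever $Y$ contains at least two colors. (At a leaf these are $b$ and $b'$; a parent takes the first point of a child's list and then a point of another color from the two lists, if there is one.) Fix a location $x_X$ in each node $X$. For each ordered pair $(X,Y)$ and each $y\in R(Y)$, the node $X$ receives the candidate $y$ with value $\|x_X-y\|$.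

**Step 4: collecting along root paths.** This step finds for each point the best foreign candidate among all those received by its ancestors. For a multiset $U$ of candidates let $b_1(U)$ be one of smallest value, and $b_2(U)$ one of smallest value among those whose color differs from that of $b_1(U)$, if any. For every color $c$, a smallest candidate in $U$ of color different from $c$ is $b_1(U)$ if its color is not $c$, and $b_2(U)$ otherwise. So the pair $(b_1,b_2)$ answers the query for every color. The pair of $U\cup V$ can be computed in $O(1)$ time from those of $U$ and $V$: the candidate $b_1(U\cup V)$ is the smaller of $b_1(U)$ and $b_1(V)$; if $c$ is its color, the smallest candidate of color different from $c$ in each of $U$ and $V$ is among the stored items, and $b_2(U\cup V)$ is the smaller of these two. Insert the candidates at each node one at a time, and then merge from the root downward. Every leaf obtains the pair for all candidates received by itself and its ancestors. Let $f(x)$ be the smallest of them whose color differs from that of $x$. After sorting and [CK], the time is linear in the number of nodes, pairs and points, which gives $O(n\log n+\eta^{-d}n)$ in total.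

**Step 5: quality.** This step verifies (1). The lower bound $\tilde\delta(x)\ge\delta(x)$ holds because $f(x)$ is foreign. Let $q$ be a nearest foreign point of $x$. It lies at another location, since the location of $x$ is monochromatic. Let $\{X,Y\}$ be the pair with $x\in X$, $q\in Y$. Then $R(Y)$ contains a point $y$ foreign to $x$: either $R(Y)$ has two colors, or $Y$ is monochromatic of the color of $q$. The value of this candidate is
$$\ell=\|x_X-y\|\le\|x_X-x\|+\|x-q\|+\|q-y\|\le(1+2\tau)\,\delta(x).$$
The chosen candidate $f(x)$ comes from an ordered pair $(X',Y')$ with $x\in X'$, $f(x)\in Y'$ and has value $\ell'=\|x_{X'}-f(x)\|\le\ell$. By Step 2, $\mathrm{diam}(X')\le\tau\ell'$. Hence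
$$\|x-f(x)\|\le\mathrm{diam}(X')+\ell'\le(1+\tau)\ell'\le(1+\tau)(1+2\tau)\delta(x)\le(1+4\tau)\delta(x)=(1+\eta)\delta(x).\qquad\square$$

If $D=0$, output $\{(x,f(x)):x\in S\}$, a cover of cost $0$. From now on $D>0$.

## 7. Levels, cells and groups

We now cut the points into clusters on which $\tilde w$ is nearly constant. Let $P=\{x\in S:\tilde\delta(x)>0\}$.

**Definition (levels).** Sort $P$ by $\tilde\delta$. Let $v_1$ be the smallest value; level $1$ consists of the points with $\tilde\delta\in[v_1,(1+\eta)v_1)$. Let $v_2$ be the smallest remaining value, level $2$ the points with $\tilde\delta\in[v_2,(1+\eta)v_2)$, and so on. Then $v_{k+1}\ge(1+\eta)v_k$.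

For example, with $\eta=\frac1{40}$ and values $1,\,1.01,\,1.02,\,1.03$, the first three form level $1$, and $v_2=1.03$.

**Definition (cells and groups).** Within level $k$ let $r_k=\eta v_k/d$. Sort the points of the level by the first coordinate and cut them greedily into slabs: the first slab is $[s,s+r_k)$ with $s$ the smallest coordinate, the next one starts at the first point not yet covered, and so on. Inside each slab do the same with the second coordinate, and so on up to coordinate $d$. This yields a tree $T_k$ of depth $d$. Every node has a nonempty point set, and each inner node stores its children in an array sorted by interval start. The box of a depth-$i$ node is the product of its $i$ half-open intervals. The depth-$d$ nodes are the *groups* of level $k$.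

Each point is sorted a constant number of times, so the construction takes $O(n\log n)$ time, and no floor function is needed.

**How many nodes meet a cube.** The children of a node of $T_k$ have disjoint half-open intervals of length $r_k$ with starts at least $r_k$ apart. An interval $[s,s+r_k)$ meets $[\alpha,\alpha+R]$ iff $s\in(\alpha-r_k,\alpha+R]$. This set is an interval of length $R+r_k$, so it contains at most $\frac{R+r_k}{r_k}+1=R/r_k+2$ of the starts. The box of a depth-$(i+1)$ node meets a cube in the first $i+1$ coordinates iff the box of its parent meets it in the first $i$ coordinates and its own interval meets the $(i+1)$-st side. By induction, for a given axis-parallel cube of side $R$,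
$$\text{at most } (R/r_k+2)^i \text{ depth-}i\text{ nodes have boxes meeting the cube in the first } i \text{ coordinates.}\tag{5}$$

**Properties of groups.** For a group $A$ of level $k$ write $v_A=v_k$ and fix a representative $a_A\in A$. For $x\in A$ we have $v_A\le\tilde\delta(x)<(1+\eta)v_A$. Two points of $A$ differ by less than $r_k$ in each coordinate, so $\mathrm{diam}(A)\le d\,r_k=\eta v_A$. Moreover $A$ is monochromatic: by (3), two points of $A$ of different colors would have distance at least $v_A/(1+\eta)>\eta v_A$.

For groups $A,B$ of different colors let
$$w_{AB}=v_A+v_B-\|a_A-a_B\|,\qquad \hat w(x,y)=w_{AB}\quad\text{for }x\in A,\ y\in B .$$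
Here $|\tilde\delta(x)-v_A|\le\eta v_A$, $|\tilde\delta(y)-v_B|\le\eta v_B$, and $\big|\|x-y\|-\|a_A-a_B\|\big|\le\eta(v_A+v_B)$ by the diameter bound. Hence
$$|\tilde w(x,y)-\hat w(x,y)|\le2\eta(v_A+v_B)\le2\eta\big(\tilde\delta(x)+\tilde\delta(y)\big).\tag{6}$$
Summing over disjoint edges, $|\tilde w(M)-\hat w(M)|\le2\eta D$ for every matching $M\subseteq E(S)$ on $P$.

**Definition (admissible pair).** A pair $\{A,B\}$ of groups is *admissible* if $A,B$ have different colors, $\min(v_A,v_B)\ge\frac\eta2\max(v_A,v_B)$, and $w_{AB}>0$.

For two groups of different colors in the same level with value $v$ this just says $\|a_A-a_B\|<2v$. For $\eta=\frac1{40}$, groups with $v_A=1$ and $v_B=100$ are never admissible, since $\frac\eta2\cdot100=1.25>1$. We may ignore such unbalanced pairs because by (4) they save little compared with $\tilde\delta(x)+\tilde\delta(y)$.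

By (3) applied to $a_A,a_B$ we have $\|a_A-a_B\|\ge\max(v_A,v_B)/(1+\eta)$. As in (4), it follows that for admissible pairs
$$0<w_{AB}\le\min(v_A,v_B)+\eta\max(v_A,v_B)\le3\min(v_A,v_B).\tag{7}$$

**Lemma 4.** Each group is in at most $\Delta:=5(6d)^d\eta^{-2d-2}$ admissible pairs. ($\Delta$ is an integer, because $1/\eta$ is.)

**Proof.** **Step 1: few levels.** We bound the number of levels that partners of $A$ can have. If $\{A,B\}$ is admissible and $B$ has level $j$, then $\frac\eta2v_A\le v_j\le\frac2\eta v_A$. Consecutive values $v_j$ differ by a factor at least $1+\eta$, so the number of such levels is at most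
$$1+\frac{\ln(4/\eta^2)}{\ln(1+\eta)}\le1+\frac{2\ln(2/\eta)}{\eta/2}\le1+\frac4{\eta^2}\le\frac5{\eta^2},$$
where we used $\ln(1+\eta)\ge\eta/2$ and $\ln x\le x/2$ with $x=2/\eta$.

**Step 2: few groups in a level.** We bound the number of partners in one such level $j$. From $w_{AB}>0$ we get $\|a_A-a_B\|_\infty\le\|a_A-a_B\|<v_A+v_j$, so $a_B$ lies in the cube of side $R=2(v_A+v_j)$ centered at $a_A$, and the box of $B$ meets this cube. For every $i\le d$, by (5) the number of depth-$i$ nodes of $T_j$ meeting the cube is at most
$$\Big(\frac{2d(v_A+v_j)}{\eta v_j}+2\Big)^i\le\Big(\frac{2d}\eta\Big(1+\frac2\eta\Big)+2\Big)^i\le\Big(\frac{6d}{\eta^2}\Big)^i,\tag{8}$$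
since $\frac{2d}\eta+2\le\frac{2d}{\eta^2}$. With $i=d$ and Step 1 this gives $\frac5{\eta^2}\cdot(6d/\eta^2)^d=\Delta$. $\square$

## 8. The sparse graph $H$

Number the points of each group $A$ as $(A,1),\dots,(A,|A|)$. For each admissible pair $\{A,B\}$ let
$$g_{AB}=\max\big(1,\lfloor\eta\max(|A|,|B|)/\Delta\rfloor\big),$$
and put the residue graph $R_{g_{AB}}(|A|,|B|)$ between $A$ and $B$: the edge $\big((A,i),(B,j)\big)$ is in $H$ iff $i\equiv j\pmod{g_{AB}}$, and it has weight $\hat w=w_{AB}$. All edges of $H$ are in $E(S)$.

It can happen that $g_{AB}>\min(|A|,|B|)$. Then Lemma 1(ii) promises nothing for this pair, since $x\le\min(|A|,|B|)\le g_{AB}-1$. This does no harm, because the loss $g_{AB}-1$ is always paid by the larger group.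

**Lemma 5.** $|E(H)|\le3\Delta^2n/\eta=O(\eta^{-(4d+5)}n)$.

**Proof.** Consider an admissible pair with $|A|\ge|B|$ and write $g=g_{AB}$. Since $\max(1,\lfloor z\rfloor)\ge z/2$ for all $z\ge0$, we have $|B|/g\le|A|/g\le2\Delta/\eta$. By Lemma 1(i) the pair contributes at most $|A|(|B|/g+1)\le|A|(2\Delta/\eta+1)\le3|A|\Delta/\eta$ edges. Charge these to the larger group, ties broken arbitrarily. By Lemma 4 each group is charged by at most $\Delta$ pairs. Sum over all groups. $\square$

**Lemma 6.** $H$ contains a matching $M_3$ with $\hat w(M_3)\ge\tilde w(M_0)-7\eta D$, where $M_0$ is the matching of Lemma 2(ii).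

**Proof.** **Step 1: drop unbalanced edges (loss $2\eta D$).** The purpose is to reach the scale condition in the definition of admissibility. Let $M_1$ consist of the edges $(x,y)\in M_0$ with $\min(\tilde\delta(x),\tilde\delta(y))>\eta\max(\tilde\delta(x),\tilde\delta(y))$. By (4), every deleted edge has
$$\tilde w(x,y)\le2\eta\max(\tilde\delta(x),\tilde\delta(y))\le2\eta\big(\tilde\delta(x)+\tilde\delta(y)\big).$$
The edges are disjoint, so $\tilde w(M_1)\ge\tilde w(M_0)-2\eta D$. All endpoints of $M_1$ have $\tilde\delta>0$, that is, lie in $P$.

**Step 2: pass to group weights (loss $2\eta D$).** The purpose is to see that the remaining useful edges run between admissible pairs. By (6), $\hat w(M_1)\ge\tilde w(M_1)-2\eta D$. Let $M_2$ be the set of edges of $M_1$ with $\hat w>0$; then $\hat w(M_2)\ge\hat w(M_1)$. Let $(x,y)\in M_2$ with $x\in A$, $y\in B$. The colors of $A,B$ differ, since groups are monochromatic, and $w_{AB}=\hat w(x,y)>0$. If, say, $v_A\le v_B$, then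
$$v_A>\frac{\tilde\delta(x)}{1+\eta}>\frac{\eta\,\tilde\delta(y)}{1+\eta}\ge\frac{\eta v_B}{1+\eta}\ge\frac\eta2v_B .$$
So $\{A,B\}$ is admissible.

**Step 3: reroute inside the residue graphs (loss $3\eta D$).** The purpose is to replace $M_2$, whose edges need not be in $H$, by a matching in $H$ with nearly the same number of edges between any two groups. Let $x_{AB}=x_{BA}$ be the number of edges of $M_2$ between $A$ and $B$. Since $M_2$ is a matching, $\sum_Bx_{AB}\le|A|$. So for each $A$ we can choose pairwise disjoint sets $I_{A,B}\subseteq\{1,\dots,|A|\}$, one for each $B$, where $I_{A,B}$ consists of $x_{AB}$ consecutive integers. For each admissible pair, apply Lemma 1(ii) with $I=I_{A,B}$ and $J=I_{B,A}$: we obtain a matching in $H$ between the points of $A$ with indices in $I_{A,B}$ and the points of $B$ with indices in $I_{B,A}$, with at least $x_{AB}-(g_{AB}-1)$ edges. Let $M_3$ be the union over all admissible pairs. It is a matching, because the sets $I_{A,B}$ are disjoint for fixed $A$. All edges of $M_2$ lie in admissible pairs, so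
$$\hat w(M_3)\ge\hat w(M_2)-\sum_{\{A,B\}}(g_{AB}-1)\,w_{AB},$$
where the sum is over admissible pairs. If $g_{AB}>1$ and $A$ is the larger group, then $g_{AB}\le\eta|A|/\Delta$, and (7) gives $(g_{AB}-1)w_{AB}\le\frac{\eta|A|}\Delta\cdot3v_A$. Charge this to $A$. Each group is charged at most $\Delta$ times, so the sum is at most $3\eta\sum_A|A|v_A\le3\eta D$. The total loss of the three steps is $(2+2+3)\eta D$. $\square$

**Corollary 7 (sparsifier).** The set $E(H)\cup\{(x,f(x)):x\in S\}$ has $O(\varepsilon^{-(4d+5)}n)$ edges and contains a cover of cost at most $(1+\varepsilon)\mathrm{OPT}$.

**Proof.** The size is Lemma 5. The cover is $E_{M_3}$. By (6) and Lemma 6, $\tilde w(M_3)\ge\hat w(M_3)-2\eta D\ge\tilde w(M_0)-9\eta D$. By Lemma 2, $\mathrm{cost}(E_{M_3})\le D-\tilde w(M_0)+9\eta D\le(1+\eta+27\eta)\mathrm{OPT}=(1+28\eta)\mathrm{OPT}\le(1+\varepsilon)\mathrm{OPT}$. $\square$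

## 9. Integer weights and the approximation guarantee

The algorithm [DP] wants positive integer weights. Let $u=\eta D/n$, and for each admissible pair let $W_{AB}=\lfloor w_{AB}/u\rfloor$. Each edge $e$ of $H$ between $A$ and $B$ gets $W(e)=W_{AB}$. By (7) and $v_A\le D$ we have $W_{AB}\le3D/u=3n/\eta$. Run [DP] with parameter $\eta$ on the graph formed by the edges of $H$ with $W\ge1$ and their endpoints. Let $M_4$ be the resulting matching, empty if there are no such edges. Output $E_{M_4}$.

**Proof of the approximation guarantee in Theorem 1.** **Step 1: the loss by rounding and by [DP].** We compare $M_4$ with $M_3$. For $e\in E(H)$ we have $uW(e)\le\hat w(e)\le uW(e)+u$. By (7),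
$$uW(M_3)\le\hat w(M_3)\le\sum\tfrac32(v_A+v_B)\le\tfrac32D,$$
where the sum is over the edges of $M_3$, with $A,B$ the groups of the endpoints; the last inequality holds because the edges are disjoint and $v_A\le\tilde\delta$ on $A$. Edges of $M_3$ with $W=0$ do not contribute to $W(M_3)$; the others form a matching in the graph given to [DP], so $W(M_4)\ge(1-\eta)W(M_3)$. A matching has at most $n/2$ edges. Therefore
$$\hat w(M_4)\ge uW(M_4)\ge(1-\eta)uW(M_3)\ge uW(M_3)-\tfrac32\eta D\ge\hat w(M_3)-\tfrac n2u-\tfrac32\eta D=\hat w(M_3)-2\eta D.\tag{9}$$

**Step 2: conclusion.** We collect all losses. By (6), (9) and Lemma 6,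
$$\tilde w(M_4)\ge\hat w(M_4)-2\eta D\ge\hat w(M_3)-4\eta D\ge\tilde w(M_0)-11\eta D .$$
By Lemma 2,
$$\mathrm{cost}(E_{M_4})\le D-\tilde w(M_4)\le D-\tilde w(M_0)+11\eta D\le(1+\eta)\mathrm{OPT}+33\eta\,\mathrm{OPT}=(1+34\eta)\mathrm{OPT}\le(1+\varepsilon)\mathrm{OPT}.\qquad\square$$

## 10. Counting the time for Theorem 1

We go through the algorithm in order. The two points that need care are that there is no floor function, and that the admissible pairs must be found without looking at all pairs of groups.

**Step 1: preparation.** This step sets up the parameters, $f$, and the groups. Computing $1/\eta=\lceil40/\varepsilon\rceil$ by counting takes $O(1/\varepsilon)$ time. Lemma 3 takes $O(n\log n+\eta^{-d}n)$, and levels and groups take $O(n\log n)$.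

**Step 2: admissible pairs.** This step lists each admissible pair once. For each group $A$ find its at most $5/\eta^2$ relevant levels $j$, those with $\frac\eta2v_A\le v_j\le\frac2\eta v_A$, by binary search in the sorted list of the $v_j$. For each of them traverse $T_j$ from the root with the cube of side $2(v_A+v_j)$ around $a_A$. At every visited inner node find the first child meeting the cube in the current coordinate by binary search in the child array, and walk along the array until the last such child. The visited nodes are those whose boxes meet the cube; by (8) there are at most $\sum_{i\le d}(6d/\eta^2)^i=O(\eta^{-2d})$ of them. Test every group found for admissibility, in $O(1)$ time each. By the proof of Lemma 4 every admissible partner of $A$ is found. Both groups find the pair; keep it only when it is found from the group with the smaller identifier. The total is $O(\eta^{-2d-2}n\log n)$.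

**Step 3: the moduli $g_{AB}$.** This step evaluates $\lfloor\mu\eta/\Delta\rfloor$ without a floor function. Since $\Delta/\eta$ is an integer, a table of $\lfloor\mu\eta/\Delta\rfloor$ for $\mu=1,\dots,n$ is filled in $O(n)$ time by counting: increase the quotient by one every $\Delta/\eta$ steps.

**Step 4: building $H$.** This step lists the edges of $H$ in time nearly proportional to their number. For an admissible pair with $|A|\ge|B|$ and $g=g_{AB}$, run through $i=1,\dots,|A|$, keeping the residue $i_0\in\{1,\dots,g\}$ of $i$ mod $g$ by a cyclic counter, and list $j=i_0,i_0+g,i_0+2g,\dots\le|B|$. This takes $O(|A|)$ time plus the number of edges listed. Charging $|A|$ to the larger group, we get by Lemma 4 a total of $O(\Delta n+|E(H)|)$.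

**Step 5: the integers $W_{AB}$.** This step rounds the weights. Since $W_{AB}\le3n/\eta$, binary search finds it in $O(\log(n/\eta))$ time for each of the at most $\Delta n$ pairs.

**Step 6: the matching.** This step runs [DP]. By Lemma 5 it takes $O(|E(H)|\,\eta^{-1}\log\eta^{-1})=O(\eta^{-(4d+6)}\log(1/\eta)\,n)$ time. With the scaling bound and $N\le3n/\eta$ it takes $O(\eta^{-(4d+6)}n\log(n/\eta))$.

**Step 7: total.** This step puts the bounds together. For $n\ge2$ we have $\log(n/\eta)=\log n+\log(1/\eta)=O(\eta^{-1}\log n)$. So Step 5 takes $O(\eta^{-2d-3}n\log n)$, Step 6 takes $O(\eta^{-(4d+7)}n\log n)$ with either bound, and all other steps are within this. Since $\eta\ge\varepsilon/80$, the total is $O(\varepsilon^{-(4d+7)}n\log n)$. This proves Theorem 1. $\blacksquare$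

## 11. Separating $\log n$ from $1/\varepsilon$

For the upper bound in Theorem 2 we use the first bound of [DP] in Step 6 of Section 10. Then only two steps cost more than $O(n\log n)+O(\varepsilon^{-(4d+7)}n)$: finding the admissible pairs and rounding. We replace both.

**Step 1: admissible pairs without repeated binary search.** The purpose is to replace the searches by merging sorted lists, so that each incidence costs $O(1)$. For every level $k$ and every coordinate, precompute the list of groups $A$ of level $k$ sorted by that coordinate of $a_A$, in $O(n\log n)$ time in total. Enumerate all ordered pairs of levels $(k,j)$ with $\frac\eta2v_k\le v_j\le\frac2\eta v_k$ by two moving pointers; both bounds increase with $k$. By Step 1 of Lemma 4 and the symmetry of the condition, each level is in $O(\eta^{-2})$ of these pairs.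

For such $(k,j)$ let $h=v_k+v_j$. For $i=0,1,\dots,d$ we compute, for each depth-$i$ node $z$ of $T_j$, the set $L(z)$ of those level-$k$ groups $A$ for which the cube $a_A+[-h,h]^d$ meets the box of $z$ in the first $i$ coordinates. At the root, $L$ consists of all groups of level $k$. Suppose that the sets at depth $i<d$ are known, and that each $A$ stores the nodes $z$ with $A\in L(z)$. Scan the groups $A$ of level $k$ in order of the $(i+1)$-st coordinate of $a_A$, and append $A$ to a list for each of its nodes $z$. Now every $L(z)$ is sorted by this coordinate. Merge $L(z)$ with the sorted children of $z$: for $A\in L(z)$ with coordinate $\xi$, a child with interval $[s,s+r_j)$ qualifies iff $s+r_j>\xi-h$ and $s\le\xi+h$. The pointer to the first child with $s+r_j>\xi-h$ moves monotonically as $\xi$ increases, and from it we walk over the qualifying children. This gives the sets at depth $i+1$.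

At one depth the work is proportional to the number of level-$k$ groups, nodes of $T_j$ and incidences. By (8) each $A$ has at most $(6d/\eta^2)^d$ incidences at each depth. So the pair $(k,j)$ costs $O(\eta^{-2d}(|P_k|+|P_j|))$, where $P_k$ is the set of points of level $k$. Since each level is in $O(\eta^{-2})$ pairs, the total is $O(\eta^{-2d-2}n)$, after the $O(n\log n)$ preprocessing. The incidences at depth $d$ include all admissible pairs, because $a_B$ lies in the box of $B$ and in the cube around $a_A$. Test each, and keep each pair from one side only.

**Step 2: two-stage rounding.** The purpose is to spend $\log n$ only once per level, and only $\log(1/\eta)$ per pair. Now use $u=\eta^2D/n$. For each level compute $U_k=\lfloor\eta v_k/u\rfloor\le n/\eta$ by binary search, in $O(n\log(n/\eta))=O(n\log n+n\log(1/\eta))$ time in total. For an admissible pair with $v_B\le v_A$ and $B$ of level $k$, compute $t_{AB}=\lfloor w_{AB}/(\eta v_B)\rfloor$. By (7) it is at most $3/\eta$, so binary search takes $O(\log(1/\eta))$ time. Set $W_{AB}=t_{AB}U_k\le3n/\eta^2$. Then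
$$0\le w_{AB}-uW_{AB}=(w_{AB}-t_{AB}\eta v_B)+t_{AB}(\eta v_B-uU_k)\le\eta v_B+t_{AB}u\le\eta\min(v_A,v_B)+\frac{3\eta D}n .$$
Sum this over the edges of a matching in $H$. Since $\min(v_A,v_B)\le\frac12(v_A+v_B)$ and there are at most $n/2$ edges, the sum is at most $\frac\eta2D+\frac32\eta D=2\eta D$.

**Step 3: the guarantee again.** The purpose is to check that the error budget still suffices. In (9) everything stays valid, except that the rounding loss $\frac n2u=\frac\eta2D$ is replaced by $2\eta D$. So $\hat w(M_4)\ge\hat w(M_3)-3.5\,\eta D$, and the total loss becomes $(2+3.5+7)\eta D=12.5\,\eta D$. The cost of the output is at most $(1+\eta+37.5\,\eta)\mathrm{OPT}=(1+38.5\,\eta)\mathrm{OPT}\le(1+\varepsilon)\mathrm{OPT}$.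

**Step 4: total time.** The purpose is to add up. Rounding costs $O(n\log n+n\log(1/\eta)+\Delta n\log(1/\eta))$. All other steps take $O(n\log n)$ or $O(\eta^{-(4d+6)}\log(1/\eta)\,n)$ time. The total is $O(n\log n+\varepsilon^{-(4d+7)}n)$, the upper bound in Theorem 2. $\square$

## 12. Permutations on the line force $n\log n$

Recall that an algebraic computation tree has nodes that perform one arithmetic operation or root on inputs, constants and earlier results, and nodes that branch on the sign of a computed value; its depth is the length of a longest path. For example, the set $\{z\in\mathbb R^2:z_1\ne z_2\}$, which has two components, is decided by computing $z_1-z_2$ and branching on whether it is $0$.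

**Proof of the lower bound in Theorem 2.** Let $d=1$ and fix $\varepsilon\in(0,1)$. Consider an algebraic computation tree of depth $t$ whose inputs are $m$ red points $z=(z_1,\dots,z_m)\in\mathbb R^m$, together with the fixed blue points $1,\dots,m$ (so $n=2m$). It outputs a $(1+\varepsilon)$-approximate solution whenever all $n$ locations are distinct. Each output edge costs a step, and the output edge set is fixed at each leaf.

**Step 1: from computing a cover to deciding a set.** The purpose is to make [BO] applicable. Append to each leaf a test whether the output $E$ is a cover by red–blue edges of cost at most $\frac12$. Whether $E$ is a cover depends only on the leaf. The cost is a sum of at most $t$ terms $|z_i-j|$, so the test takes $O(t)$ steps. Before each division or root insert a test, and reject if the operation is undefined. The new tree has depth $O(t)$ and decides some set $V\subseteq\mathbb R^m$.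

**Step 2: $V$ lies in $m!$ disjoint pieces.** For a permutation $\pi$ of $\{1,\dots,m\}$ let $B_\pi=\{z:\sum_i|z_i-\pi(i)|\le\frac12\}$. We show $V\subseteq\bigcup_\pi B_\pi$. Let $z\in V$. Each red point $z_i$ is adjacent in $E$ to exactly one blue point: to at least one because $E$ is a cover, and two blue points $j\ne j'$ would cost $|z_i-j|+|z_i-j'|\ge1$. Every blue point is covered, so the map from $i$ to the blue neighbor of $z_i$ is a surjection of $\{1,\dots,m\}$ onto itself. Hence it is a permutation $\pi$, and $\sum_i|z_i-\pi(i)|$ is the cost of $E$, which is at most $\frac12$. The sets $B_\pi$ are compact $\ell_1$-balls of radius $\frac12$. Distinct permutations differ in at least two places, by at least $1$ in each, so their $\ell_1$-distance is at least $2$, and the $B_\pi$ are pairwise disjoint.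

**Step 3: each piece meets $V$.** The purpose is to produce a point of $V$ in every $B_\pi$. Take $z_i=\pi(i)+\frac1{4m}$. All $2m$ locations are distinct, and matching $z_i$ to $\pi(i)$ shows $\mathrm{OPT}\le\frac14$. So the original tree must output a cover of cost at most $(1+\varepsilon)\frac14<\frac12$. Hence $z\in V$, and $z\in B_\pi$ because $\sum_i|z_i-\pi(i)|=\frac14$.

**Step 4: conclusion.** We count components. The sets $V\cap B_\pi$ are finitely many, pairwise disjoint, closed in $V$, and cover $V$; so each of them is also open in $V$. Each is nonempty, so $V$ has at least $m!$ connected components. By [BO] the new tree has depth $\Omega(\log m!-m)$. Since $m!\ge(m/2)^{m/2}$, we have $\log m!\ge\frac m2\log\frac m2$, and the depth is $\Omega(m\log m)$. As it is also $O(t)$, we get $t=\Omega(m\log m)=\Omega(n\log n)$. $\blacksquare$
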